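# Narrow potential wells, the Witten Laplacian and the Fokker–Planck operator

## 1. A bounded perturbation of $|x|^2/2$ that separates two operators

**Theorem 1.** Let $n\ge 1$. For $V\in C^\infty(\mathbb R^n;\mathbb R)$ consider the Fokker–Planck operator
$$P_V=y\cdot\partial_x-\partial_xV(x)\cdot\partial_y-\Delta_y+\frac{|y|^2}{4}-\frac n2,\qquad (x,y)\in\mathbb R^{2n},$$
in $L^2(\mathbb R^{2n})$, and the Witten Laplacian
$$\Delta^{(0)}_{V/2}=-\Delta_x+\frac14|\partial_xV(x)|^2-\frac12\Delta_xV(x)$$
in $L^2(\mathbb R^n)$, each defined as the closure of its restriction to $C_0^\infty$. For every $n\ge1$ there is an explicit $V\in C^\infty(\mathbb R^n;\mathbb R)$, with $V-|x|^2/2$ bounded, such that $\Delta^{(0)}_{V/2}$ has compact resolvent and $P_V$ does not.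

Here $x$ is position and $y$ is velocity. A closed operator $T$ has compact resolvent if $(T-\lambda)^{-1}$ exists and is a compact operator for some $\lambda\in\mathbb C$; by the resolvent identity it is then compact for every $\lambda$ in the resolvent set. For example, $-d^2/d\theta^2$ on a circle has compact resolvent, and $-d^2/dx^2$ on $\mathbb R$ does not: translates of one bump, far apart, are orthogonal and have the same energy.

The theorem answers the following question. The operator $P_V$ lives on phase space, is not self-adjoint, and has second derivatives only in $y$. The operator $\Delta^{(0)}_{V/2}$ is a Schrödinger operator in half as many variables. Helffer and Nier proved that if $P_V$ has compact resolvent, then so does $\Delta^{(0)}_{V/2}$. Helffer–Nier's Conjecture, which we take from Wei-Xi Li, "Compactness Criteria for the Resolvent of the Fokker-Planck operator", arXiv:1510.01567 (2015), says that the two properties are equivalent for every $V$. Theorem 1 says that the converse implication fails, so the conjecture is false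 in every dimension $n\ge1$.

Two stronger statements come later. Theorem 2 (Sections 7 and 8) starts from any $V_0$ whose Witten Laplacian has compact resolvent and destroys the compactness for $P$ by an arbitrarily small bounded change of $V_0$. Theorem 3 (Section 9) gives a necessary condition on $V$ and a stability result.

Two notations are used throughout. We split
$$P_V=X_V+O,\qquad X_V=y\cdot\partial_x-\partial_xV\cdot\partial_y,\qquad O=-\Delta_y+\frac{|y|^2}4-\frac n2 ,$$
and we write $\mathbb B(a,r)$ for the open ball in $\mathbb R^n$ with center $a$ and radius $r$. The field $X_V$ is the Hamiltonian vector field of the energy $\frac{|y|^2}2+V(x)$, and $O$ is a harmonic oscillator in $y$, with spectrum $\{0,1,2,\dots\}$ and kernel spanned by the Maxwellian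
$$g(y)=(2\pi)^{-n/4}e^{-|y|^2/4},\qquad \|g\|=1 .$$

## 2. Compact resolvents read off from test functions

Both compactness properties have to be restated in terms of $C_0^\infty$ functions.

**The Witten form.** For $u\in C_0^\infty(\mathbb R^n)$ put
$$q_V(u)=\langle\Delta^{(0)}_{V/2}u,u\rangle=\int\Big|\nabla u+\tfrac12u\nabla V\Big|^2dx=\int e^{-V}\big|\nabla(e^{V/2}u)\big|^2dx\ \ge0. \tag{1}$$
To check the second equality, expand the square: the cross term is $\frac12\nabla V\cdot\nabla|u|^2$, and integration by parts turns it into $-\frac12\Delta V\,|u|^2$. The third equality is $\nabla(e^{V/2}u)=e^{V/2}(\nabla u+\frac12u\nabla V)$. With $W=\frac14|\nabla V|^2-\frac12\Delta V$ we also have $q_V(u)=\int|\nabla u|^2+W|u|^2\,dx$.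

**(F1)** The operator $\Delta^{(0)}_{V/2}$ is essentially self-adjoint on $C_0^\infty(\mathbb R^n)$.

Proof. The operator is symmetric and $\ge0$ on $C_0^\infty$, so it suffices that the range of $\Delta^{(0)}_{V/2}+1$ on $C_0^\infty$ is dense. Let $f\in L^2$ be orthogonal to this range; then $-\Delta f+Wf+f=0$ in the sense of distributions. By elliptic regularity $f\in C^\infty$. As $W$ is real, we may treat real and imaginary parts separately and assume $f$ real. Take $\chi\in C_0^\infty$ with $\chi=1$ near $0$ and put $\chi_R=\chi(\cdot/R)$. Since $|\nabla(\chi_Rf)|^2=|\nabla\chi_R|^2f^2+\nabla f\cdot\nabla(\chi_R^2f)$ and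
$$\int\nabla f\cdot\nabla(\chi_R^2f)\,dx=-\int\chi_R^2f\,\Delta f\,dx=-\int(W+1)\chi_R^2f^2\,dx,$$
we get $q_V(\chi_Rf)+\|\chi_Rf\|^2=\int|\nabla\chi_R|^2f^2dx\le CR^{-2}\|f\|^2\to0$. As $q_V\ge0$, $\|\chi_Rf\|\to0$, so $f=0$.

**(F2)** $\Delta^{(0)}_{V/2}$ has compact resolvent if and only if $\{u\in C_0^\infty(\mathbb R^n):q_V(u)+\|u\|^2\le1\}$ is precompact in $L^2$.

Proof. Let $A\ge0$ be the self-adjoint closure. Then $(A+1)^{-1}$ is compact iff $(A+1)^{-1/2}$ is, iff the image of the unit ball of $L^2$ under $(A+1)^{-1/2}$ is precompact. That image is the unit ball of $\mathrm{Dom}(A^{1/2})$ for the norm $(\|A^{1/2}u\|^2+\|u\|^2)^{1/2}$. By definition of the closure, $C_0^\infty$ is dense in $\mathrm{Dom}(A)$ for the graph norm. The graph norm dominates the norm just written, up to a constant, and $\mathrm{Dom}(A)$ is dense in $\mathrm{Dom}(A^{1/2})$. So $C_0^\infty$ is dense in $\mathrm{Dom}(A^{1/2})$, and the set in (F2) is dense in the unit ball.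

**(F3)** If there is an orthonormal sequence $u_k\in C_0^\infty(\mathbb R^{2n})$ with $\sup_k\|P_Vu_k\|<\infty$, then $P_V$ does not have compact resolvent.

Proof. If $(P_V-\lambda)^{-1}$ were compact, then $u_k=(P_V-\lambda)^{-1}\big[(P_V-\lambda)u_k\big]$ would be the image of a bounded sequence under a compact operator, so it would have a convergent subsequence. But $\|u_k-u_l\|=\sqrt2$ for $k\ne l$.

The closure of $P_V$ makes sense because the formal adjoint $-X_V+O$ is also defined on $C_0^\infty$, so $P_V$ is closable there.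

**(F4)** Let $\mathcal F\subset C_0^\infty(\mathbb R^n)$ be bounded in $L^2$. Suppose that $\sup_{u\in\mathcal F}\int_{|x|\ge R}|u|^2dx\to0$ as $R\to\infty$ (tightness), and that for each $\zeta\in C_0^\infty(\mathbb R^n)$ the set $\{\zeta u:u\in\mathcal F\}$ is bounded in $H^1$. Then $\mathcal F$ is precompact in $L^2$.

Proof. Given $\varepsilon>0$, choose $R$ so that the tails are $\le\varepsilon^2$, and choose $0\le\zeta\le1$ in $C_0^\infty$ with $\zeta=1$ on $\{|x|\le R\}$. By Rellich's theorem $\{\zeta u\}$ is totally bounded, and $\|u-\zeta u\|\le\varepsilon$. So $\mathcal F$ is totally bounded.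

## 3. Maxwellian products, and a moment identity that does not close

**Two potentials by hand.** For $V=|x|^2/2$ we find $\Delta^{(0)}_{V/2}=-\Delta+\frac{|x|^2}4-\frac n2$, the harmonic oscillator. It has compact resolvent, and (F4) shows this directly: if $q_V(v)+\|v\|^2\le M$, then
$$\int|\nabla v|^2+\tfrac14|x|^2|v|^2\,dx\le\big(1+\tfrac n2\big)M, \tag{2}$$
so the functions are bounded in $H^1$ and $\int_{|x|\ge R}|v|^2\,dx\le4R^{-2}(1+\frac n2)M$.

For $V=0$ we get $\Delta^{(0)}_{0}=-\Delta$, without compact resolvent. To see that $P_0=y\cdot\partial_x+O$ has no compact resolvent either, fix nonzero $f\in C_0^\infty(\mathbb R^n)$ and $h\in C_0^\infty(\mathbb R^n)$ and translate $f\otimes h$ in $x$ by large multiples of $e_1$. The norms of $P_0$ applied to the translates are all equal, the supports are disjoint, and (F3) applies after normalization.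

**Testing $P_V$ on $f\otimes g$.** For $f\in C_0^\infty(\mathbb R^n)$ we have $Og=0$ and $\partial_yg=-\frac y2g$. Hence
$$P_V(f\otimes g)=y\cdot\big(\nabla f+\tfrac12f\nabla V\big)\,g .$$
Since $g^2$ is the standard Gaussian density, $\int y_iy_jg^2\,dy=\delta_{ij}$, and therefore
$$\|P_V(f\otimes g)\|^2=q_V(f). \tag{3}$$

Formula (3) yields the implication of Helffer and Nier. First, $f\otimes g$ lies in the domain of the closure. Indeed, with $\rho\in C_0^\infty$, $\rho=1$ near $0$, $\rho_R(y)=\rho(y/R)$,
$$P_V(\rho_Rf\otimes g)=\rho_RP_V(f\otimes g)-(\nabla V\cdot\nabla\rho_R)fg-f\big(2\nabla\rho_R\cdot\nabla g+g\Delta\rho_R\big)\longrightarrow P_V(f\otimes g)$$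
in $L^2$. Now suppose $(P_V-\lambda)^{-1}$ is compact and $q_V(f_k)+\|f_k\|^2\le1$. Then $(P_V-\lambda)(f_k\otimes g)$ is bounded, so $f_k\otimes g$ has a convergent subsequence, hence so has $f_k$, because $\|(f_k-f_l)\otimes g\|=\|f_k-f_l\|$. By (F2), $\Delta^{(0)}_{V/2}$ has compact resolvent.

**Trying to run this backwards.** Suppose $\Delta^{(0)}_{V/2}$ has compact resolvent, and let $u\in C_0^\infty(\mathbb R^{2n})$ with $\|u\|+\|P_Vu\|\le1$. Formula (3) suggests isolating the Maxwellian part of $u$ and bounding its Witten form. Put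
$$f(x)=\int u\,g\,dy,\qquad w=u-f\otimes g .$$
The operator $X_V$ is skew-symmetric on $C_0^\infty$, because its coefficients form a divergence-free field. So $\mathrm{Re}\langle P_Vu,u\rangle=\langle Ou,u\rangle=\langle Ow,w\rangle\ge\|w\|^2$, by the gap $1$ in the spectrum of $O$. Thus $\|w\|^2\le\|P_Vu\|\,\|u\|\le1$.

Now take the component of $P_Vu$ along $y_jg$, for fixed $x$, using $O(y_jg)=y_jg$. Write
$$p_j=\int(P_Vu)\,y_jg\,dy,\qquad w_j=\int w\,y_jg\,dy,\qquad m_{ij}=\int w\,y_iy_jg\,dy .$$
The part $f\otimes g$ contributes $\partial_jf+\frac12f\partial_jV$, and $Ow$ contributes $w_j$. For $X_Vw$, integrate by parts in $y$, using $\partial_{y_i}(y_jg)=(\delta_{ij}-\frac12y_iy_j)g$ and $\int wg\,dy=0$; the contribution is $\sum_i(\partial_i-\frac12\partial_iV)m_{ij}$. Hence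
$$\partial_jf+\tfrac12f\,\partial_jV=p_j-w_j-\sum_i\big(\partial_i-\tfrac12\partial_iV\big)m_{ij}. \tag{4}$$
The $L^2$ norm of the left side, summed over $j$, would be $q_V(f)^{1/2}$. On the right, $\|p_j\|\le1$ and $\|w_j\|\le\|w\|\le1$. The last sum is the point where the argument stops: $m_{ij}$ is bounded in $L^2$, but its $x$-derivatives are not controlled. At the end of Section 6 we will see that the loss in (4) is real.

Formula (3) says only that sequences of the form $f_k\otimes g$, with this one velocity profile $g$, cannot contradict the converse. It says nothing about other functions on phase space, including products with other profiles.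

**Removing the derivatives in $x$.** All derivatives in $x$ sit in $X_V$. If $X_Vu=0$, then $P_Vu=Ou$ contains no $x$-derivative of $u$ at all, and $u$ may vary in $x$ as fast as we like. Functions of the energy $\frac{|y|^2}2+V(x)$ have this property. To make one compactly supported we cut off the energy below the rim of a potential well. The width of the well then plays no role in $\|P_Vu\|/\|u\|$.

## 4. Functions of the energy trapped in a well

**Definition.** A well of $V$ is a pair $(\omega,c)$ with $\omega\subset\mathbb R^n$ nonempty, bounded and open, $c\in\mathbb R$, $V<c$ on $\omega$ and $V=c$ on $\partial\omega$. Its depth function is $s=c-V$ on $\omega$.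

For instance, $V(x)=x^2$ on $\mathbb R$ has the well $\omega=(-1,1)$, $c=1$, with $s=1-x^2$. The function $V(x)=x$ on $\mathbb R$ has none, since a bounded open set has at least two boundary points and $V$ takes different values there.

**Lemma A (trapped states).** Let $(\omega,c)$ be a well of $V$ with depth function $s$, and let $\delta>0$. There are constants $C,c_0>0$ depending only on $n,\delta$ and a function $u\in C_0^\infty(\omega\times\mathbb R^n)$ with
$$\|P_Vu\|^2\le C\int_\omega(1+s)^{2+n/2}dx,\qquad\|u\|^2\ge c_0\int_{\omega\cap\{s\ge2\delta\}}e^s\,dx. \tag{5}$$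
Consequently, if $|\omega\cap\{s\ge2\delta\}|\ge\kappa|\omega|$ with $\kappa\in(0,1]$, then $u\ne0$ and $\|P_Vu\|\le C'\|u\|$ with $C'=C'(n,\delta,\kappa)$.

**Step 1: define $u$ and check its support.** This step makes a function of the energy into a test function. Fix $\chi\in C^\infty(\mathbb R)$, depending only on $\delta$, with $0\le\chi\le1$, $\chi=1$ on $(-\infty,-\delta]$ and $\chi=0$ on $[-\delta/2,\infty)$. Put
$$\tau=\frac{|y|^2}2+V(x)-c=\frac{|y|^2}2-s(x),\qquad u=\chi(\tau)e^{-\tau/2}\ \text{ for }x\in\omega,\qquad u=0\ \text{ for }x\notin\omega .$$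
Where $u\ne0$ we have $\tau\le-\delta/2$, so $s\ge\delta/2$ and $|y|^2\le2s$. The set $\{x\in\omega:s\ge\delta/2\}$ equals $\{x\in\overline\omega:c-V(x)\ge\delta/2\}$, which is compact; it does not meet $\partial\omega$, where $c-V=0$. On it $s$ is bounded, so $y$ stays bounded too. Hence $u\in C_0^\infty(\omega\times\mathbb R^n)$.

**Step 2: compute $P_Vu$.** This step shows that no $x$-derivative survives. Locally $u$ is a function of $\tau$, and $X_V\tau=y\cdot\nabla V-\nabla V\cdot y=0$, so $X_Vu=0$ and $P_Vu=Ou$. For fixed $x$, $e^{-\tau/2}$ is a constant times $e^{-|y|^2/4}$, so $Oe^{-\tau/2}=0$. Moreover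
$$\nabla_y\chi(\tau)=\chi'y,\qquad\Delta_y\chi(\tau)=\chi''|y|^2+n\chi',\qquad\nabla_ye^{-\tau/2}=-\tfrac y2e^{-\tau/2}.$$
The product rule gives
$$P_Vu=-2\nabla_y\chi(\tau)\cdot\nabla_ye^{-\tau/2}-e^{-\tau/2}\Delta_y\chi(\tau)=e^{-\tau/2}\big(\chi'|y|^2-\chi''|y|^2-n\chi'\big),$$
with $\chi',\chi''$ evaluated at $\tau$.

**Step 3: the upper bound.** This step estimates the expression just found. It vanishes unless $-\delta\le\tau\le-\delta/2$. There $e^{-\tau/2}\le e^{\delta/2}$ and $|y|^2=2(\tau+s)\le2s$, so $|P_Vu|\le C(1+s)$. For fixed $x$, the $y$-support lies in a ball of radius $\sqrt{2s}$, of volume at most $Cs^{n/2}$. Integrating $|P_Vu|^2$ first in $y$ and then in $x$ gives the first estimate in (5).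

**Step 4: the lower bound.** This step finds a region where $u$ is large. If $s\ge2\delta$ and $\frac{|y|^2}2\le\delta$, then $\tau\le\delta-s\le-\delta$, so $\chi(\tau)=1$ and $|u|^2=e^{-\tau}=e^{s-|y|^2/2}\ge e^{s-\delta}$. Integrating over $|y|\le\sqrt{2\delta}$ and over $\{s\ge2\delta\}$ gives the second estimate.

**Step 5: the ratio.** This step compares the two integrals in (5). We have $(1+s)^{2+n/2}\le Ce^s$ for $s\ge0$, which handles $\{s\ge2\delta\}$. On the rest of $\omega$ the integrand is bounded by $(1+2\delta)^{2+n/2}$, so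
$$\int_{\omega\cap\{s<2\delta\}}(1+s)^{2+n/2}dx\le C|\omega|\le C\kappa^{-1}|\omega\cap\{s\ge2\delta\}|\le C\kappa^{-1}\int_{\omega\cap\{s\ge2\delta\}}e^s\,dx .$$
Together with (5) this gives $\|P_Vu\|\le C'\|u\|$. Also $u\ne0$, because $|\omega\cap\{s\ge2\delta\}|\ge\kappa|\omega|>0$. $\blacksquare$

The size of $\omega$ does not enter the constants. For $V(x)=(x/r)^2-1$ near $0$ in one dimension, with $\omega=(-r,r)$ and $c=0$, the lemma gives the same bound for all $r>0$.

## 5. Bounded changes of the potential in the Witten form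

**Lemma B (bounded perturbations).** Let $V=V_0+B$ with $V_0,B\in C^\infty(\mathbb R^n;\mathbb R)$. If $u\in C_0^\infty(\mathbb R^n)$ is supported in a set $S$ and $v=e^{B/2}u$, then
$$e^{-\sup_SB}q_{V_0}(v)\le q_V(u)\le e^{-\inf_SB}q_{V_0}(v),\qquad e^{\inf_SB}\|u\|^2\le\|v\|^2\le e^{\sup_SB}\|u\|^2 .$$

Proof. Since $e^{V/2}u=e^{V_0/2}v$, the last form in (1) gives
$$q_V(u)=\int e^{-B}\,e^{-V_0}\big|\nabla(e^{V_0/2}v)\big|^2dx .$$
The integrand vanishes outside $S$, where $e^{-B}$ would not be controlled; on $S$, $e^{-\sup_SB}\le e^{-B}\le e^{-\inf_SB}$. The second pair of inequalities is $\|v\|^2=\int e^B|u|^2dx$. $\blacksquare$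

No derivative of $B$ appears, although the Schrödinger potential $W$ contains both $\nabla B$ and $\Delta B$.

**Corollary.** If $\Delta^{(0)}_{V_0/2}$ has compact resolvent and $B$ is bounded, then $\Delta^{(0)}_{(V_0+B)/2}$ has compact resolvent.

Proof. Let $M=\sup|B|$ and $q_V(u)+\|u\|^2\le1$. By Lemma B with $S=\mathbb R^n$, $v=e^{B/2}u$ satisfies $q_{V_0}(v)+\|v\|^2\le e^M$. By (F2) for $V_0$, these $v$ lie in a fixed precompact set. Multiplication by $e^{-B/2}$ is bounded on $L^2$, so the functions $u=e^{-B/2}v$ also form a precompact set. Apply (F2) for $V$.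

**How the Witten form sees a narrow well.** Suppose $f\in C_0^\infty(\mathbb B(a,r))$ and the oscillation of $V$ on $\mathbb B(a,r)$ is at most $h$. Lemma B, with $0$ in the role of $V_0$ and $V$ in the role of $B$, gives
$$q_V(f)\ge e^{-h}\mu r^{-2}\|f\|^2,$$
where $\mu$ is the lowest Dirichlet eigenvalue of $-\Delta$ on the unit ball. So a function confined to a ball of radius $r$ costs at least of order $r^{-2}$ in the Witten form. By Lemma A, a trapped state in a well of the same width has a cost for $P_V$ that does not depend on $r$. Theorem 1 exploits this difference.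

## 6. Carving wells into $V_0$, and the proof of Theorem 1

**The construction.** Fix $\chi_1\in C_0^\infty(\{|z|<2\})$ with $0\le\chi_1\le1$ and $\chi_1=1$ on $\{|z|\le1\}$. Let $V_0\in C^\infty(\mathbb R^n;\mathbb R)$, $k_0\ge1$, and for integers $k\ge k_0$ let $x_k=ke_1$ and $h_k>0$. By continuity choose $r_k\in(0,\frac18]$ so small that
$$|V_0-V_0(x_k)|\le h_k\quad\text{on }\mathbb B(x_k,2r_k). \tag{6}$$
With $z_k=(x-x_k)/r_k$ put
$$B(x)=\sum_{k\ge k_0}\chi_1(z_k)\Big[V_0(x_k)-V_0(x)+h_k\big(|z_k|^2-1\big)\Big],\qquad V=V_0+B. \tag{7}$$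
The bracket replaces $V_0$ near $x_k$ by a parabolic bowl of depth $h_k$ and radius $r_k$. We record three properties.

1. The balls $\mathbb B(x_k,2r_k)$ have radius at most $\frac14$, so they are pairwise disjoint and locally finite, and $B\in C^\infty$.
2. On $\mathbb B(x_k,2r_k)$ we have $|B|\le h_k+3h_k=4h_k$, and $B=0$ outside these balls.
3. On $\overline{\mathbb B(x_k,r_k)}$ we have $V=V_0(x_k)+h_k(|z_k|^2-1)$. So $\omega_k=\mathbb B(x_k,r_k)$, $c_k=V_0(x_k)$ is a well with $s_k=h_k(1-|z_k|^2)$, and
$$\big|\omega_k\cap\{s_k\ge\tfrac12h_k\}\big|=\big|\{|z_k|^2\le\tfrac12\}\big|=2^{-n/2}|\omega_k| . \tag{8}$$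

**Proof of Theorem 1.**

**Step 1: choose the parameters.** This step makes $V$ explicit. Take $V_0=|x|^2/2$, $k_0=1$, $h_k=1$ and $r_k=\frac1{8k}$. Condition (6) holds, because on $\mathbb B(x_k,2r_k)$
$$\tfrac12\big||x|^2-k^2\big|\le2kr_k+2r_k^2\le\tfrac14+\tfrac1{32}\le1 .$$
So (7) defines a smooth $V$ with $|V-|x|^2/2|=|B|\le4$.

**Step 2: the Witten Laplacian has compact resolvent.** This step uses that $B$ is bounded. For $V_0=|x|^2/2$ compactness was checked in (2), and the Corollary in Section 5 transfers it to $V$.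

**Step 3: $P_V$ does not have compact resolvent.** This step puts one trapped state in each well. Apply Lemma A in $\omega_k$ with $\delta=\frac14$ and $\kappa=2^{-n/2}$; by (8) its hypothesis holds. We obtain $0\ne u_k\in C_0^\infty(\omega_k\times\mathbb R^n)$ with $\|P_Vu_k\|\le C'\|u_k\|$ and $C'$ independent of $k$. The supports are disjoint, so after normalization $(u_k)$ is orthonormal with $\sup_k\|P_Vu_k\|<\infty$. By (F3), $P_V$ does not have compact resolvent. $\blacksquare$

**The loss in (4), computed.** For the potential of Theorem 1, in the variables $(z,y)$ with $x=x_k+r_kz$, the trapped state before normalization is a fixed function $U(z,y)\ge0$, independent of $k$. So its Maxwellian part is $f_k(x)=F(z)$ with a fixed $F\ge0$, $F\ne0$, $F\in C_0^\infty(\mathbb B(0,1))$. In the well $\nabla V=2z/r_k$, and hence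
$$\frac{q_V(f_k)}{\|f_k\|^2}=r_k^{-2}\,\frac{\int|\nabla F+zF|^2dz}{\int|F|^2dz}.$$
The numerator is positive, since $\nabla F+zF=0$ would force $F$ to be a multiple of $e^{-|z|^2/2}$. So the ratio is a positive constant times $k^2$, while $\|P_Vu_k\|/\|u_k\|$ stays bounded and $\|f_k\|/\|u_k\|$ is a positive constant. Thus $q_V(f)$ cannot be bounded by $\|P_Vu\|^2+\|u\|^2$ for this $V$: the second moments $m_{ij}$ in (4) really do vary on the scale $r_k$.

**Gaussian products for this $V$.** Fix $a>0$ and let $h_a(y)=e^{-a|y|^2/2}$. As in (3), $X_V(f\otimes h_a)=y\cdot(\nabla f+af\nabla V)h_a$, so $\|X_V(f\otimes h_a)\|^2=c_a\,q_{2aV}(f)$ with $c_a>0$, while $\|O(f\otimes h_a)\|=\|Oh_a\|\,\|f\|$. Here $2aV=a|x|^2+2aB$, and $q_{a|x|^2}(v)=\int|\nabla v|^2+a^2|x|^2|v|^2-an|v|^2\,dx$, so the Corollary applies again. Therefore, if $f_k\in C_0^\infty(\mathbb R^n)$ is orthonormal, then $\|P_V(f_k\otimes h_a)\|\to\infty$: otherwise $q_{2aV}(f_k)$ would be bounded along a subsequence, which would then have a convergent subsequence. So for the particular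 potential of Theorem 1, products with one fixed centered Gaussian do not reveal the failure of compactness. For other potentials $q_{2aV}$ and $q_V$ are different forms, and this computation draws no conclusion there.

## 7. Arbitrarily small perturbations of an arbitrary $V_0$

**Theorem 2.** Let $V_0\in C^\infty(\mathbb R^n;\mathbb R)$ be any potential such that $\Delta^{(0)}_{V_0/2}$ has compact resolvent.

(a) For every $\delta>0$ there is $B\in C^\infty(\mathbb R^n;\mathbb R)$ with $|B|\le\delta$ such that, for $V=V_0+B$, $\Delta^{(0)}_{V/2}$ has compact resolvent and its ordered eigenvalues satisfy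
$$e^{-2\delta}\lambda_j(V_0)\le\lambda_j(V)\le e^{2\delta}\lambda_j(V_0)\quad\text{for all }j,$$
but $P_V$ does not have compact resolvent.

(b) For every $\eta:[0,\infty)\to(0,\infty)$ with $\eta(t)\to\infty$ as $t\to\infty$, there is $B\in C^\infty(\mathbb R^n;\mathbb R)$ with $|B(x)|\le\eta(|x|)$ such that, for $V=V_0+B$, $\Delta^{(0)}_{V/2}$ has compact resolvent, but there is an orthonormal sequence $u_k\in C_0^\infty(\mathbb R^{2n})$ with $\|P_Vu_k\|\to0$. Consequently $\|e^{-tP_V}-K\|\ge1$ for all $t\ge0$ and all compact $K$. In particular there is no exponential return to equilibrium in operator norm.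

Part (a) shows that no growth condition on the eigenvalues of the Witten Laplacian can rescue the conjecture: the eigenvalues of $V$ and $V_0$ agree up to a factor as close to $1$ as we wish.

**Proof of (a).**

**Step 1: the potential and its Witten Laplacian.** This step fixes $B$ and compares eigenvalues. Use (7) with $k_0=1$ and $h_k=h:=\delta/4$ for all $k$; then $|B|\le4h=\delta$. By the Corollary, $\Delta^{(0)}_{V/2}$ has compact resolvent, so it has a sequence of eigenvalues tending to infinity. The map $u\mapsto v=e^{B/2}u$ is a linear bijection of $C_0^\infty(\mathbb R^n)$, and Lemma B gives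
$$e^{-2\delta}\,\frac{q_{V_0}(v)}{\|v\|^2}\le\frac{q_V(u)}{\|u\|^2}\le e^{2\delta}\,\frac{q_{V_0}(v)}{\|v\|^2},\qquad u\ne0 .$$
By the proof of (F2), $C_0^\infty$ is a form core for both operators, so the min–max principle reads
$$\lambda_j(V)=\inf_{E\subset C_0^\infty,\ \dim E=j}\ \max_{0\ne u\in E}\frac{q_V(u)}{\|u\|^2},$$
and the same holds for $V_0$. The bijection carries $j$-dimensional subspaces to $j$-dimensional subspaces, and the eigenvalue bounds follow.

**Step 2: $P_V$.** This step repeats Step 3 of Section 6 for depth $h$. By (8), $|\omega_k\cap\{s_k\ge h/2\}|=2^{-n/2}|\omega_k|$. Apply Lemma A with $h/4$ in place of its $\delta$ and with $\kappa=2^{-n/2}$. The resulting constant depends on $n$ and $h$, not on $k$. Normalize and apply (F3). $\blacksquare$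

## 8. Wells of slowly growing depth and $\|P_Vu_k\|\to0$

To get $\|P_Vu_k\|\to0$ we use (5) with $s$ large: its upper bound is polynomial in the depth, its lower bound exponential. So the depths $h_k$ should tend to infinity, and then $B$ is unbounded and the Corollary no longer applies. The remedy is to let $h_k$ grow slowly compared with how strongly $\Delta^{(0)}_{V_0/2}$ confines far out, and to use Lemma B only on annuli.

**Proof of Theorem 2(b).**

**Step 1: measure the confinement of $V_0$.** This step produces the function against which the depths are chosen. For $R\ge0$ let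
$$\lambda(R)=\inf\Big\{\frac{q_{V_0}(v)}{\|v\|^2}:\ 0\ne v\in C_0^\infty(\{|x|>R\})\Big\}\in[0,\infty).$$
It is nondecreasing, since the class of admissible $v$ shrinks. We claim $\lambda(R)\to\infty$. If not, there are $v_j\in C_0^\infty(\{|x|>j\})$ with $\|v_j\|=1$ and $q_{V_0}(v_j)$ bounded. By (F2) a subsequence converges in $L^2$. But $v_j\rightharpoonup0$, because the supports leave every bounded set, so the limit is $0$, contradicting $\|v_j\|=1$.

**Step 2: choose the depths.** This step defines $B$. For $k\ge k_0$ put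
$$h_k=\tfrac14\min\Big\{\inf_{t\ge k-1}\eta(t),\ \tfrac14\log\big(1+\lambda(k-2)\big)\Big\},$$
where $k_0\ge2$ is so large that $h_{k_0}>0$; this is possible since both entries of the minimum tend to infinity. Both are nondecreasing in $k$, so $h_k$ is positive, nondecreasing and $h_k\to\infty$. Define $B$ and $V$ by (7). On $\mathbb B(x_k,2r_k)\subset\{k-\frac14\le|x|\le k+\frac14\}$ we have $|B|\le4h_k\le\eta(|x|)$, and $B=0$ outside these balls. So $|B(x)|\le\eta(|x|)$ everywhere.

**Step 3: a partition into annuli.** This step localizes $q_V$ so that Lemma B can be used with local bounds on $B$. There is $0\le\varphi\in C_0^\infty((-1,1))$ with $\sum_{j\in\mathbb Z}\varphi(t-j)^2=1$: take $0\le\psi\in C_0^\infty((-1,1))$ with $\psi>0$ on $[-\frac12,\frac12]$ and divide it by $(\sum_j\psi(\cdot-j)^2)^{1/2}$. Near $t=0$ all the shifted functions $\varphi(t-j)$, $j\ne0$, vanish, so $\varphi=1$ near $0$. Let $\theta_j(x)=\varphi(|x|-j)$ for $j\ge0$.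

Each $\theta_j$ is smooth: $\theta_0=1$ near the origin, and $\theta_j=0$ near the origin for $j\ge1$. For $j<0$ we have $|x|-j\ge1$, so $\varphi(|x|-j)=0$; hence $\sum_{j\ge0}\theta_j^2=1$. At each point only boundedly many $\theta_j$ are nonzero, so $\sum_j|\nabla\theta_j|^2\le C$. For $j\ge1$, $\theta_j$ is supported in $\{j-1<|x|<j+1\}$. Finally,
$$\sum_j|\nabla(\theta_ju)|^2=|\nabla u|^2+\sum_j|\nabla\theta_j|^2|u|^2,$$
because the cross terms add up to $\mathrm{Re}(\bar u\nabla u)\cdot\nabla\sum_j\theta_j^2=0$. As $q_V(u)=\int|\nabla u|^2+W|u|^2$, this gives the IMS identity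
$$q_V(u)=\sum_{j\ge0}q_V(\theta_ju)-\int\sum_j|\nabla\theta_j|^2\,|u|^2\,dx,\qquad u\in C_0^\infty(\mathbb R^n). \tag{9}$$

**Step 4: a lower bound on each annulus.** This step shows that the wells cost at most a square root of the confinement. Let $\beta_j=\sup_{|x|\le j+1}|B|$. A ball $\mathbb B(x_k,2r_k)$ meeting $\{|x|\le j+1\}$ has $k-\frac14\le j+1$, so $k\le j+1$. Hence $\beta_j\le4h_{j+1}$ if $j+1\ge k_0$, and $\beta_j=0$ otherwise. Let $j\ge1$. Lemma B for $\theta_ju$, with $v=e^{B/2}\theta_ju\in C_0^\infty(\{|x|>j-1\})$, gives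
$$q_V(\theta_ju)\ge e^{-\beta_j}q_{V_0}(v)\ge e^{-\beta_j}\lambda(j-1)\|v\|^2\ge\Lambda_j\|\theta_ju\|^2,\qquad\Lambda_j:=e^{-2\beta_j}\lambda(j-1).$$
For $j+1\ge k_0$ the choice of $h_{j+1}$ yields $2\beta_j\le8h_{j+1}\le\frac12\log(1+\lambda(j-1))$, so
$$\Lambda_j\ge\frac{\lambda(j-1)}{(1+\lambda(j-1))^{1/2}}\longrightarrow\infty .$$

**Step 5: tightness.** This step verifies the first hypothesis of (F4) for $\mathcal F=\{u\in C_0^\infty:q_V(u)+\|u\|^2\le1\}$. If $|x|\ge R$ and $\theta_j(x)\ne0$, then $j>R-1$. All terms $q_V(\theta_ju)$ in (9) are $\ge0$. So for $R\ge2$ so large that the infimum below is positive,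
$$\int_{|x|\ge R}|u|^2dx\le\sum_{j>R-1}\|\theta_ju\|^2\le\Big(\inf_{j>R-1}\Lambda_j\Big)^{-1}\big(q_V(u)+C\|u\|^2\big),$$
and the right side tends to $0$ as $R\to\infty$, uniformly on $\mathcal F$.

**Step 6: local bounds in $H^1$, and the conclusion for the Witten Laplacian.** This step verifies the second hypothesis of (F4). Let $\zeta\in C_0^\infty(\mathbb R^n)$, $u\in\mathcal F$ and $f=e^{V/2}u$. By (1),
$$q_V(\zeta u)=\int e^{-V}|\nabla(\zeta f)|^2dx\le2\|\zeta\|_\infty^2\,q_V(u)+2\|\nabla\zeta\|_\infty^2\|u\|^2 .$$
Since $\|\nabla(\zeta u)\|^2=q_V(\zeta u)-\int W|\zeta|^2|u|^2dx$ and $W$ is bounded on $\operatorname{supp}\zeta$, the set $\{\zeta u\}$ is bounded in $H^1$. By (F4) $\mathcal F$ is precompact, and by (F2) $\Delta^{(0)}_{V/2}$ has compact resolvent.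

**Step 7: trapped states with $\|P_Vu_k\|\to0$.** This step lets the exponential in (5) beat the polynomial. Apply Lemma A on $\omega_k$ with $\delta=1$, for $k$ so large that $h_k\ge4$. We have $0\le s_k\le h_k$ on $\omega_k$, and $s_k\ge h_k/2\ge2=2\delta$ on $\{|z_k|^2\le\frac12\}$, a set of measure $2^{-n/2}|\omega_k|$. So
$$\frac{\|P_Vu_k\|^2}{\|u_k\|^2}\le\frac{C\,|\omega_k|\,(1+h_k)^{2+n/2}}{c_0\,2^{-n/2}|\omega_k|\,e^{h_k/2}}\longrightarrow0 .$$
The supports are disjoint; normalization gives the required orthonormal sequence.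

**Step 8: the semigroup.** This step needs the one outside fact of these notes about $P_V$: it is maximally accretive for every $V\in C^\infty$ (Helffer–Nier, Lecture Notes in Math. 1862, Prop. 5.5).

Recall the notion. An operator $T$ is accretive if $\mathrm{Re}\langle Tu,u\rangle\ge0$ on its domain, and maximally accretive if it has no proper accretive extension. For closed, densely defined, accretive $T$, maximality means that $T+1$ is onto; then $-1$ lies in the resolvent set and $-T$ generates a contraction semigroup $e^{-tT}$. An example is $T=d/dx$ on $H^1(\mathbb R)$: here $\mathrm{Re}\langle u',u\rangle=0$, $(T+1)^{-1}f(x)=\int_{-\infty}^xe^{-(x-t)}f(t)\,dt$, and $e^{-tT}$ is translation by $t$.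

With $u_k$ from Step 7,
$$\|e^{-tP_V}u_k-u_k\|=\Big\|\int_0^te^{-\sigma P_V}P_Vu_k\,d\sigma\Big\|\le t\|P_Vu_k\|\longrightarrow0 .$$
If $K$ is compact, then $Ku_k\to0$, because $u_k\rightharpoonup0$. So $\|(e^{-tP_V}-K)u_k\|\to1$, and therefore $\|e^{-tP_V}-K\|\ge1$.

If $e^{-V}\in L^1$, the equilibrium is the function $e^{-V/2-|y|^2/4}$, which $P_V$ annihilates. Taking for $K$ the orthogonal projection onto it, we see that $\|e^{-tP_V}-K\|$ is at least $1$ for all $t\ge0$, which excludes exponential return to equilibrium in operator norm. $\blacksquare$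

## 9. A necessary condition, and stability under bounded gradients

**Theorem 3.**

(i) Suppose $P_V$ has compact resolvent. Let $\omega_k\subset\mathbb R^n$ be pairwise disjoint nonempty bounded open sets and $c_k\in\mathbb R$ with $V<c_k$ on $\omega_k$ and $V=c_k$ on $\partial\omega_k$. Then for every $\delta>0$,
$$\frac{|\{x\in\omega_k:\ V(x)\le c_k-\delta\}|}{|\omega_k|}\longrightarrow0 .$$

(ii) If $P_V$ has compact resolvent and $B\in C^\infty(\mathbb R^n;\mathbb R)$ has bounded gradient, then $P_{V+B}$ has compact resolvent. By Theorem 2(a), "$\nabla B$ bounded" cannot be replaced by "$B$ bounded", or even by "$\sup|B|$ arbitrarily small".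

For the potential of Theorem 1 and $\delta=\frac12$, the ratio in (i) is $2^{-n/2}$ for every $k$, by (8), so the condition fails there.

**Proof of (i).** The purpose is to read Lemma A backwards. Suppose that for some $\delta>0$ the ratio does not tend to $0$. Then it is at least some $\kappa\in(0,1]$ along a subsequence. Apply Lemma A to these wells with $\delta/2$ in place of $\delta$; its set $\{s\ge2\cdot\frac\delta2\}$ is $\{V\le c_k-\delta\}$. We obtain $u_k\in C_0^\infty(\omega_k\times\mathbb R^n)$ with $\|u_k\|=1$ after normalization, disjoint supports, and $\|P_Vu_k\|\le C'(n,\delta/2,\kappa)$. This contradicts (F3). $\blacksquare$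

**Proof of (ii).** Let $L=\sup|\nabla B|$.

**Step 1: control of $\partial_yu$.** This step uses the dissipative part of $P_{V+B}$. For $u\in C_0^\infty(\mathbb R^{2n})$, $X_{V+B}$ is skew-symmetric, so
$$\mathrm{Re}\langle P_{V+B}u,u\rangle=\|\partial_yu\|^2+\tfrac14\|yu\|^2-\tfrac n2\|u\|^2,$$
and hence $\|\partial_yu\|^2\le\|P_{V+B}u\|\,\|u\|+\frac n2\|u\|^2$.

**Step 2: compare the two operators.** This step bounds the graph norm of $P_V$ by that of $P_{V+B}$. As $X_{V+B}=X_V-\nabla B\cdot\partial_y$, we have $P_V=P_{V+B}+\nabla B\cdot\partial_y$. Step 1 gives $\|\partial_yu\|\le\frac12(\|P_{V+B}u\|+\|u\|)+\sqrt{n/2}\,\|u\|$, so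
$$\|P_Vu\|\le\|P_{V+B}u\|+L\|\partial_yu\|\le C\big(\|P_{V+B}u\|+\|u\|\big).$$
If $u\in\mathrm{Dom}(P_{V+B})$, take $u_j\in C_0^\infty$ with $u_j\to u$ and $P_{V+B}u_j\to P_{V+B}u$. By the estimate applied to differences, $P_Vu_j$ is a Cauchy sequence, so $u\in\mathrm{Dom}(P_V)$. Thus $\mathrm{Dom}(P_{V+B})\subset\mathrm{Dom}(P_V)$, continuously for the graph norms.

**Step 3: transfer compactness.** This step composes the maps. Some $(P_V-\lambda)^{-1}$ is compact, and $u=(P_V-\lambda)^{-1}(P_V-\lambda)u$ on $\mathrm{Dom}(P_V)$, so $\mathrm{Dom}(P_V)$ with the graph norm embeds compactly in $L^2$. Hence so does $\mathrm{Dom}(P_{V+B})$. By maximal accretivity (Helffer–Nier, Prop. 5.5, as in Section 8), $-1$ is in the resolvent set of $P_{V+B}$. So $(P_{V+B}+1)^{-1}$ maps $L^2$ boundedly into $\mathrm{Dom}(P_{V+B})$ and then compactly into $L^2$; it is compact.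

**Step 4: the last sentence of (ii).** This step shows that the hypothesis on $\nabla B$ cannot be weakened as stated. Take $V_0=|x|^2/2$, for which both operators have compact resolvent; for $P_{V_0}$ this is in Hérau–Nier, Arch. Ration. Mech. Anal. 171 (2004). For each $\delta>0$, Theorem 2(a) gives $B$ with $|B|\le\delta$ such that $P_{V_0+B}$ does not have compact resolvent. $\blacksquare$

For the $B$ of Theorem 1 one can see directly that the gradient is unbounded, as (ii) requires: on $\overline{\mathbb B(x_k,r_k)}$ we have $\nabla B=2z_k/r_k-x=16k\,z_k-x$, and on the sphere $|z_k|=1$ its length is at least $16k-(k+1)$.
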